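\title{Borel ccc forcing need not preserve correct diagrams}

\begin{abstract}
A square $\mathbb{A}_\wedge\lessdot\mathbb{A}_0,\mathbb{A}_1\lessdot\mathbb{A}_\vee$ of complete Boolean algebras is correct if $a_0\in\mathbb{A}_0$ and $a_1\in\mathbb{A}_1$ are compatible whenever their projections to $\mathbb{A}_\wedge$ are. We answer in the negative a question of Brendle: correctness can be lost when each of the four algebras is followed by one and the same Borel ccc forcing. The counterexample colors $E_0$-classes with finite conditions over a square of Cohen algebras. Correctness is preserved by every Suslin forcing that is $\sigma$-linked with analytic pieces. For the forcing that colors the classes of a Borel equivalence relation $E$, this condition is also necessary and is equivalent to the smoothness of $E$; for Borel ccc forcings in general it is not necessary.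
\end{abstract}

\section{The question}\label{sec:question}

We work in ZFC. All Boolean algebras are complete, and we force with $\mathbb{A}^+=\mathbb{A}\setminus\{\mathbf{0}\}$. We write $\mathbb{B}\lessdot\mathbb{A}$ if $\mathbb{B}$ is a complete subalgebra of $\mathbb{A}$, that is, a subalgebra closed under the suprema of $\mathbb{A}$; then $G\cap\mathbb{B}$ is $\mathbb{B}$-generic whenever $G$ is $\mathbb{A}$-generic. The symbols $\parallel$ and $\perp$ mean ``compatible'' and ``incompatible'', and $\mathrm{r.o.}(\mathbb{R})$ is the completion of a poset $\mathbb{R}$. For $\mathbb{B}\lessdot\mathbb{A}$ the \emph{projection} of $a\in\mathbb{A}$ to $\mathbb{B}$ is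
\[
h_{\mathbb{B}}(a)=\prod\{b\in\mathbb{B}: b\ge a\},
\]
the least element of $\mathbb{B}$ above $a$. It is all that $\mathbb{B}$ can see of $a$: an element of $\mathbb{B}$ meets $a$ if and only if it meets $h_{\mathbb{B}}(a)$ (Lemma~\ref{lem:proj}).

A \emph{diagram} is a quadruple $\bar{\mathbb{A}}=\langle\mathbb{A}_\wedge,\mathbb{A}_0,\mathbb{A}_1,\mathbb{A}_\vee\rangle$ with $\mathbb{A}_\wedge\lessdot\mathbb{A}_i\lessdot\mathbb{A}_\vee$ for $i=0,1$. In any diagram, $h$ denotes the projection to the bottom algebra; its value at $a$ does not depend on which of the larger algebras $a$ is taken from.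

\begin{definition}\label{def:correct}
The diagram $\bar{\mathbb{A}}$ is \emph{correct} if for all $a_0\in\mathbb{A}_0$ and $a_1\in\mathbb{A}_1$,
\[
h(a_0)\cdot h(a_1)\ne\mathbf{0}\quad\text{implies}\quad a_0\cdot a_1\ne\mathbf{0}.
\]
\end{definition}

The converse implication always holds, because $a_i\le h(a_i)$. So correctness says that every conflict between a condition of $\mathbb{A}_0$ and a condition of $\mathbb{A}_1$ is already visible in $\mathbb{A}_\wedge$. If $\mathbb{A}_\wedge=\{\mathbf{0},\mathbf{1}\}$, then $h(a)=\mathbf{1}$ for all $a\ne\mathbf{0}$, and correctness means that any two nonzero $a_0\in\mathbb{A}_0$, $a_1\in\mathbb{A}_1$ meet. This holds in the \emph{product diagram}, where $\mathbb{A}_\vee=\mathrm{r.o.}(\mathbb{A}_0^+\times\mathbb{A}_1^+)$ contains $\mathbb{A}_0$ and $\mathbb{A}_1$ as the two factors, since $(a_0,a_1)$ lies below $(a_0,\mathbf{1})$ and $(\mathbf{1},a_1)$. It fails if $\mathbb{A}_0=\mathbb{A}_1\ne\{\mathbf{0},\mathbf{1}\}$, as the pair $a,-a$ shows.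

A \emph{Suslin forcing} is a forcing $\mathbb{P}$ whose underlying set is a $\mathbf{\Sigma}^1_1$ set of reals and whose order and incompatibility relations are $\mathbf{\Sigma}^1_1$; it is \emph{Borel} if these three sets are Borel. The definition can be evaluated in any generic extension $N$ and gives a forcing $\mathbb{P}^N$; we write $\dot{\mathbb{P}}$ for its name. For an algebra $\mathbb{A}$ let $\mathbb{R}_{\mathbb{A}}$ be the poset of pairs $(a,\dot q)$ with $a\in\mathbb{A}^+$ and $\dot q$ an $\mathbb{A}$-name for a member of $\dot{\mathbb{P}}$, where $(a',\dot q')\le(a,\dot q)$ if $a'\le a$ and $a'\Vdash\dot q'\le\dot q$. Its completion is the two-step iteration $\mathbb{A}\star\mathrm{r.o.}(\dot{\mathbb{P}})$, which we abbreviate to $\mathbb{A}\star\mathbb{P}$. If $\mathbb{P}$ is Suslin ccc and $\mathbb{B}\lessdot\mathbb{A}$, the map $(b,\dot q)\mapsto(b,\dot q)$ induces a complete embedding $\mathbb{B}\star\mathbb{P}\lessdot\mathbb{A}\star\mathbb{P}$ (Lemma~\ref{lem:embedding}). Hence every diagram $\bar{\mathbb{A}}$ gives rise to a diagram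
\[
\bar{\mathbb{A}}\star\mathbb{P}=\langle\mathbb{A}_\wedge\star\mathbb{P},\ \mathbb{A}_0\star\mathbb{P},\ \mathbb{A}_1\star\mathbb{P},\ \mathbb{A}_\vee\star\mathbb{P}\rangle .
\]
We say that $\mathbb{P}$ \emph{preserves correctness} if $\bar{\mathbb{A}}\star\mathbb{P}$ is correct for every correct $\bar{\mathbb{A}}$. The following question is posed in \cite{Brendle}.

\medskip
\noindent\textbf{Question.} \emph{Does every Borel (or Suslin) ccc forcing preserve correctness?}
\medskip

The conclusion is known to hold for Hechler forcing $\mathbb{D}$ and for random forcing $\mathbb{B}$ (or $\mathbb{B}_\kappa$). The simplest case also suggests a positive answer.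

\begin{example}\label{ex:countable}
Let $\mathbb{P}$ be countable, so that $\mathbb{P}^N=\mathbb{P}$ in every extension $N$, and let $\bar{\mathbb{A}}$ be correct with $\mathbb{A}_\wedge=\{\mathbf{0},\mathbf{1}\}$, so that $\mathbb{A}_\wedge\star\mathbb{P}=\mathrm{r.o.}(\mathbb{P})$. Let $w_i\in\mathbb{A}_i\star\mathbb{P}$ and let $p\in\mathbb{P}$ lie below $h(w_0)\cdot h(w_1)$. Since $p$ meets $h(w_0)$, the pair $(\mathbf{1},\check p)$ meets $w_0$; pick $(a_0,\dot q)$ below both, and strengthen $a_0$ to decide $\dot q$ as some $q_0\le p$. Now $q_0$ lies below $h(w_1)$, so in the same way there is $(a_1,\check q_1)\le w_1$ with $q_1\le q_0$. By correctness $a_0\cdot a_1\ne\mathbf{0}$, and $(a_0\cdot a_1,\check q_1)$ lies below $w_0\cdot w_1$.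
\end{example}

The pattern is this: each side separately decides a piece of information about its $\mathbb{P}$-condition, the two pieces together guarantee compatibility, and correctness of $\bar{\mathbb{A}}$ allows the two decisions to be made at once. One would guess that some such pieces can always be found. They cannot. Correctness controls only pairs of conditions $a_0,a_1$; it does not make the two generic filters mutually generic, and $\mathbb{A}_\vee$ may force a relation between the tails of two generic reals that no pair $a_0,a_1$ can influence. A forcing whose incompatibility relation depends on tails then destroys correctness.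

For a Borel equivalence relation $E$ on $2^\omega$, let $\mathbb{P}_E$ be the Borel ccc forcing that colors the $E$-classes in two colors by finite conditions (Section~\ref{sec:counter}). Theorem~\ref{thm:counter} answers the Question in the negative with $\mathbb{P}_{E_0}$, where $E_0$ is eventual equality, over the diagram of Cohen algebras built in Section~\ref{sec:cohen}. Theorem~\ref{thm:product} gives a counterexample over a product diagram. On the positive side, Section~\ref{sec:criterion} reduces preservation to a statement about two names, and Theorem~\ref{thm:linked} shows that the pattern of Example~\ref{ex:countable} works for all Suslin forcings that are $\sigma$-linked with analytic pieces. Theorem~\ref{thm:class} shows that within the family $\mathbb{P}_E$ this condition characterizes preservation and amounts to smoothness of $E$, and Theorem~\ref{thm:gamma} shows that among all Borel ccc forcings it does not.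

\section{Projections, absoluteness and two-step iterations}\label{sec:tools}

\begin{lemma}\label{lem:proj}
Let $\mathbb{B}\lessdot\mathbb{A}$, $h=h_{\mathbb{B}}$, $a\in\mathbb{A}$ and $c\in\mathbb{B}$. Then
\begin{itemize}
\item[(a)] $c\cdot a=\mathbf{0}$ if and only if $c\cdot h(a)=\mathbf{0}$;
\item[(b)] $h(c\cdot a)=c\cdot h(a)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $c\cdot a=\mathbf{0}$ means $a\le -c$, and since $-c\in\mathbb{B}$ this is equivalent to $h(a)\le -c$. (b) From $c\cdot a\le c\cdot h(a)\in\mathbb{B}$ we get $\le$. Let $d=c\cdot h(a)-h(c\cdot a)\in\mathbb{B}$. Then $d\cdot a=d\cdot c\cdot a\le d\cdot h(c\cdot a)=\mathbf{0}$, so $d\cdot h(a)=\mathbf{0}$ by (a), and $d\le h(a)$ gives $d=\mathbf{0}$.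
\end{proof}

\begin{lemma}\label{lem:mult}
A diagram $\bar{\mathbb{A}}$ is correct if and only if $h(a_0\cdot a_1)=h(a_0)\cdot h(a_1)$ for all $a_0\in\mathbb{A}_0$, $a_1\in\mathbb{A}_1$. In a correct diagram $\mathbb{A}_0\cap\mathbb{A}_1=\mathbb{A}_\wedge$.
\end{lemma}

\begin{proof}
The equation implies correctness because $h(\mathbf{0})=\mathbf{0}$. Conversely, let $\bar{\mathbb{A}}$ be correct. The inequality $\le$ holds since $h$ is monotone. Let $b=h(a_0)\cdot h(a_1)-h(a_0\cdot a_1)$ and suppose $b\ne\mathbf{0}$. By Lemma~\ref{lem:proj}(b), $h(b\cdot a_0)=h(b\cdot a_1)=b$, so $b\cdot a_0\cdot a_1\ne\mathbf{0}$ by correctness; but $b$ is disjoint from $h(a_0\cdot a_1)\ge a_0\cdot a_1$. Finally, if $a\in\mathbb{A}_0\cap\mathbb{A}_1$, then $h(a)\cdot h(-a)=h(\mathbf{0})=\mathbf{0}$, so $a\le h(a)\le -h(-a)\le a$ and $a=h(a)\in\mathbb{A}_\wedge$.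
\end{proof}

\subsection*{Absoluteness} A statement about reals is $\mathbf{\Sigma}^1_1$ if it has the form $\exists x\,\varphi$ with $\varphi$ Borel, and $\mathbf{\Sigma}^1_2$ if it has the form $\exists x\,\psi$ with $\psi$ a $\mathbf{\Pi}^1_1$ statement; $\mathbf{\Pi}^1_n$ statements are negations of $\mathbf{\Sigma}^1_n$ statements. Each class is closed under conjunction, disjunction and quantifiers over $\omega$. Elements of spaces such as $(2^\omega)^\omega$ or $\bigsqcup_n(2^\omega\times2)^n$ are identified with reals by a fixed coding. We use Shoenfield's absoluteness theorem in the following form: if $M$ is $V$ or a generic extension of $V$ and $N$ is a generic extension of $M$, then a $\mathbf{\Sigma}^1_2$ or $\mathbf{\Pi}^1_2$ statement with parameters in $M$ holds in $M$ if and only if it holds in $N$. This includes $\mathbf{\Sigma}^1_1$ and $\mathbf{\Pi}^1_1$ statements. In particular, an analytic set $X$ coded in $M$ has a reinterpretation $X^N$ with $X^N\cap M=X^M$. For a Suslin forcing $\mathbb{P}$ there are two consequences.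
\begin{itemize}
\item[(S1)] The statement that $\le$ orders $\mathbb{P}$ and that $\perp$ is its incompatibility relation is $\mathbf{\Pi}^1_2$, so it holds in $M$ and $N$. For $p,q\in\mathbb{P}^M$, each of $p\le q$, $p\perp q$ and $p\parallel q$ (that is, $\exists r\,(r\le p\wedge r\le q)$) is $\mathbf{\Sigma}^1_1$ and has the same truth value in $M$ and $N$.
\item[(S2)] If $\{p_n:n\in\omega\}\in M$ is predense in $\mathbb{P}^M$, it is predense in $\mathbb{P}^N$, because $\forall q\,(q\in\mathbb{P}\to\exists n\,\neg(q\perp p_n))$ is $\mathbf{\Pi}^1_1$. Here it matters that $\perp$ is $\mathbf{\Sigma}^1_1$.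
\end{itemize}
A Suslin ccc forcing remains ccc in every generic extension. This is part of the standard theory; for each forcing that occurs in the theorems below we shall also see it directly.

\subsection*{Two-step iterations} The canonical map from a poset $\mathbb{R}$ to $\mathrm{r.o.}(\mathbb{R})^+$ preserves order, has dense range, and the images of $x,y$ meet if and only if $x\parallel y$ in $\mathbb{R}$. We denote the image of $(a,\dot q)\in\mathbb{R}_{\mathbb{A}}$ in $\mathbb{A}\star\mathbb{P}$ again by $(a,\dot q)$.
\begin{itemize}
\item[(R1)] $(a,\dot q)\cdot(a',\dot q')\ne\mathbf{0}$ if and only if some nonzero $a''\le a\cdot a'$ forces $\dot q\parallel\dot q'$. For the direction from right to left, the maximum principle provides a name $\dot r$ for a member of $\dot{\mathbb{P}}$ that $a''$ forces to extend both, and $(a'',\dot r)$ is a common extension.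
\item[(R2)] If $w\in\mathbb{A}\star\mathbb{P}$ meets $(b,\dot p)$, there is $(a,\dot q)\le w$ with $a\le b$ and $a\Vdash\dot q\le\dot p$. Indeed, a pair below $w\cdot(b,\dot p)$ is compatible with $(b,\dot p)$ in $\mathbb{R}_{\mathbb{A}}$; take a common extension there.
\end{itemize}

\begin{lemma}\label{lem:embedding}
Let $\mathbb{P}$ be Suslin ccc and $\mathbb{B}\lessdot\mathbb{A}$. Read $\mathbb{B}$-names as $\mathbb{A}$-names by evaluating them with $G\cap\mathbb{B}$. Then the inclusion $\mathbb{R}_{\mathbb{B}}\subseteq\mathbb{R}_{\mathbb{A}}$ preserves order, incompatibility and predense sets, so it induces a complete embedding $\mathbb{B}\star\mathbb{P}\lessdot\mathbb{A}\star\mathbb{P}$.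
\end{lemma}

\begin{proof}
Throughout, $G$ is $\mathbb{A}$-generic and $G'=G\cap\mathbb{B}$. Order is preserved by (S1). If $(b,\dot q),(b',\dot q')\in\mathbb{R}_{\mathbb{B}}$ are compatible in $\mathbb{R}_{\mathbb{A}}$, take $G$ containing a witness $a''$ for (R1). Then $b\cdot b'\in G'$, and $\dot q[G']\parallel\dot q'[G']$ holds in $V[G]$, hence in $V[G']$ by (S1); a condition of $G'$ below $b\cdot b'$ forces this, and (R1) applies in $\mathbb{B}$.

Let $X\subseteq\mathbb{R}_{\mathbb{B}}$ be predense, $(a,\dot q)\in\mathbb{R}_{\mathbb{A}}$ and $a\in G$. In $V[G']$ let $D=\{\dot r[G']:(b,\dot r)\in X,\ b\in G'\}$. This set is predense in $\mathbb{P}^{V[G']}$: given a $\mathbb{B}$-name $\dot s$, every $(b',\dot s)$ is compatible with a member of $X$, so by (R1) the conditions $b''$ such that $b''\le b$ and $b''\Vdash\dot s\parallel\dot r$ for some $(b,\dot r)\in X$ are dense in $\mathbb{B}$, and $G'$ contains one. As $\mathbb{P}^{V[G']}$ is ccc, a maximal antichain among the conditions below members of $D$ is countable, so $D$ has a countable predense subset in $V[G']$. By (S2) it is predense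 in $\mathbb{P}^{V[G]}$. So $\dot q[G]\parallel\dot r[G']$ for some $(b,\dot r)\in X$ with $b\in G'$, a condition of $G$ below $a\cdot b$ forces this, and $(a,\dot q)\parallel(b,\dot r)$ by (R1).
\end{proof}

\section{A correct diagram of Cohen algebras}\label{sec:cohen}

For $s\in2^{<\omega}$ let $[s]=\{x\in2^\omega:s\subset x\}$. Let $+$ be coordinatewise addition modulo $2$, and let $Q\subseteq2^\omega$ be the countable group of sequences with finitely many nonzero coordinates. For $x,y\in 2^\omega$ put
\[
x\,E_0\,y\iff x(n)=y(n)\text{ for all but finitely many }n\iff x+y\in Q .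
\]
We want a correct diagram with trivial bottom algebra in which two Cohen reals $c_0,c_1$ are forced to be $E_0$-equivalent. This is plausible because a finite condition $s$ on $c_0$ and a finite condition $t$ on $c_1$ never contradict $c_0\,E_0\,c_1$. The top algebra will let the generic filter choose an $r\in Q$ and a Cohen real $c_0$, and set $c_1=c_0+r$. Neither $c_0$ alone nor a condition on $c_1$ alone tells which $r$ was chosen.

Let $\mathbb{C}$ be the algebra of regular open subsets of $2^\omega$. Translation by $r\in Q$ is a homeomorphism of $2^\omega$, so $b\mapsto b+r$ is an automorphism of $\mathbb{C}$, and $[t]+r=[t+r{\upharpoonright}n]$ for $t\in2^n$. Let $\mathbb{C}_\vee=\mathbb{C}^Q$ with coordinatewise operations, and define $\iota_0,\iota_1:\mathbb{C}\to\mathbb{C}_\vee$ by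
\[
\iota_0(b)(r)=b,\qquad\iota_1(b)(r)=b+r\qquad(b\in\mathbb{C},\ r\in Q).
\]
Suprema in $\mathbb{C}^Q$ are computed coordinatewise and automorphisms preserve them, so $\iota_0,\iota_1$ are injective complete homomorphisms. Put $\mathbb{C}_i=\iota_i[\mathbb{C}]$, $\mathbb{C}_\wedge=\{\mathbf{0},\mathbf{1}\}$ and $\bar{\mathbb{C}}=\langle\mathbb{C}_\wedge,\mathbb{C}_0,\mathbb{C}_1,\mathbb{C}_\vee\rangle$. Let $\dot c_i$ be the $\mathbb{C}_i$-name for the Cohen real $c_i=\bigcup\{s\in2^{<\omega}:\iota_i([s])\in G\}$, and for $r\in Q$ let $d_r\in\mathbb{C}_\vee$ be $\mathbf{1}$ at coordinate $r$ and $\mathbf{0}$ elsewhere.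

\begin{lemma}\label{lem:cohen}
\begin{itemize}
\item[(a)] $\bar{\mathbb{C}}$ is correct.
\item[(b)] $d_r\Vdash\dot c_0=\dot c_1+r$ for every $r\in Q$, and $\Vdash_{\mathbb{C}_\vee}\dot c_0\,E_0\,\dot c_1$.
\item[(c)] $\mathbb{C}_i$ forces that $\dot c_i$ is not $E_0$-equivalent to any real of $V$, for $i=0,1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $b_0,b_1\in\mathbb{C}$ be nonzero. Pick $n$ and $s,t\in2^n$ with $[s]\subseteq b_0$ and $[t]\subseteq b_1$, and pick $r\in Q$ with $r{\upharpoonright}n=s+t$. Then $[t]+r=[s]$, so the $r$-th coordinate $b_0\cap(b_1+r)$ of $\iota_0(b_0)\cdot\iota_1(b_1)$ contains $[s]$.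

(b) For $t\in2^n$, both $\iota_1([t])\cdot d_r$ and $\iota_0([t+r{\upharpoonright}n])\cdot d_r$ have the entry $[t+r{\upharpoonright}n]$ at $r$ and $\mathbf{0}$ elsewhere. So if $d_r\in G$, then $t\subset c_1$ if and only if $t+r{\upharpoonright}n\subset c_0$, for all $n$ and $t\in 2^n$, which says $c_0=c_1+r$. The elements $d_r$ form a maximal antichain of $\mathbb{C}_\vee$, so every generic filter contains one of them.

(c) For $z\in V\cap2^\omega$ the sets $[s]$ with $z\notin[s]$ are dense in $\mathbb{C}$, so $c_i\notin V$. In any extension the $E_0$-class of $z\in V$ is $\{z+r:r\in Q\}\subseteq V$.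
\end{proof}

The diagram separates two notions of independence. By Lemma~\ref{lem:mult} the algebras $\mathbb{C}_0$ and $\mathbb{C}_1$ have trivial intersection, while by (b) the intermediate extensions $V[c_0]$ and $V[c_1]$ are the same model.

\section{Coloring equivalence classes: the counterexamples}\label{sec:counter}

We need a Borel ccc forcing in which a condition that mentions $c_0$ and a condition that mentions $c_1$ are incompatible because $c_0\,E_0\,c_1$, although neither conflicts with a ground model condition. Assigning colors to $E_0$-classes does this; the conditions mention representatives of the classes, which keeps the forcing Borel.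

\begin{definition}\label{def:PE}
Let $E$ be a Borel equivalence relation on $2^\omega$. The conditions of $\mathbb{P}_E$ are the finite partial functions $p$ from $2^\omega$ to $2$ such that $p(x)=p(y)$ whenever $x,y\in\mathrm{dom}(p)$ and $x\,E\,y$. The order is $q\le p$ if $q\supseteq p$. Let $\hat p$ be the finite partial function from $2^\omega/E$ to $2$ induced by $p$.
\end{definition}

\begin{lemma}\label{lem:PE}
For $p,q\in\mathbb{P}_E$,
\begin{equation}\label{eq:perp}
p\perp q\iff\exists x\in\mathrm{dom}(p)\ \exists y\in\mathrm{dom}(q)\ \bigl(x\,E\,y\ \wedge\ p(x)\ne q(y)\bigr).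
\end{equation}
The forcing $\mathbb{P}_E$ is Borel and ccc, and both assertions hold in every generic extension.
\end{lemma}

\begin{proof}
If $x,y$ are as in \eqref{eq:perp}, no condition contains $p\cup q$. Otherwise $p\cup q$ is a function (take $x=y$) that respects $E$, hence a common extension. Code $p$ by the lexicographically increasing enumeration of its domain together with its values, a point of $\bigsqcup_n(2^\omega\times2)^n$. On each level, membership in $\mathbb{P}_E$, the order and the right side of \eqref{eq:perp} are finite Boolean combinations of Borel conditions.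

By \eqref{eq:perp}, $p\parallel q$ if and only if $\hat p\cup\hat q$ is a function. Given $\langle p_\alpha:\alpha<\omega_1\rangle$, the $\Delta$-system lemma yields an uncountable $I\subseteq\omega_1$ and a finite $R$ with $\mathrm{dom}(\hat p_\alpha)\cap\mathrm{dom}(\hat p_\beta)=R$ for distinct $\alpha,\beta\in I$. There are finitely many functions $R\to2$, so uncountably many $\hat p_\alpha$ agree on $R$, and these $p_\alpha$ are pairwise compatible.

``$E$ is an equivalence relation'' is $\mathbf{\Pi}^1_1$, so $E^N$ is an equivalence relation in every extension $N$. The reinterpretation of $\mathbb{P}_E$ is $\mathbb{P}_{E^N}$, and the argument runs in $N$.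
\end{proof}

\begin{example}\label{ex:equality}
Consider $\bar{\mathbb{C}}$ and the names $\dot p_0=\{(\dot c_0,0)\}$, $\dot p_1=\{(\dot c_1,1)\}$ for conditions of $\mathbb{P}_=$, where $E$ is equality. By \eqref{eq:perp} they are incompatible exactly when $c_0=c_1$, and by Lemma~\ref{lem:cohen}(b) this happens exactly below $d_r$ for the zero sequence $r$. The conflict is avoided by one decision on each side: $a_0=\iota_0([\langle0\rangle])$ forces $\dot c_0(0)=0$, $a_1=\iota_1([\langle1\rangle])$ forces $\dot c_1(0)=1$, and $a_0\cdot a_1\ne\mathbf{0}$, its coordinate at any $r$ with $r(0)=1$ being $[\langle0\rangle]$. So $a_0\cdot a_1$ forces $\dot p_0\parallel\dot p_1$, as in Example~\ref{ex:countable}. For $E_0$ in place of equality, the same two names are incompatible below every $d_r$.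
\end{example}

The next lemma isolates what makes such a pair of names a counterexample: one $E$-class that is new, yet named on both sides.

\begin{lemma}\label{lem:newclass}
Let $E$ be a Borel equivalence relation on $2^\omega$, let $\bar{\mathbb{A}}$ be a diagram with $\mathbb{A}_\wedge=\{\mathbf{0},\mathbf{1}\}$, and let $\dot x_i$ be an $\mathbb{A}_i$-name for an element of $2^\omega$, for $i=0,1$. Suppose that
\begin{itemize}
\item[(i)] $\mathbb{A}_i$ forces that $\dot x_i$ is not $E$-equivalent to any real of $V$, for $i=0,1$;
\item[(ii)] $\mathbb{A}_\vee$ forces $\dot x_0\,E\,\dot x_1$.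
\end{itemize}
Then $\bar{\mathbb{A}}\star\mathbb{P}_E$ is not correct.
\end{lemma}

\begin{proof}
Let $\dot p_i=\{(\dot x_i,i)\}$ and $w_i=(\mathbf{1},\dot p_i)\in\mathbb{A}_i\star\mathbb{P}_E$. The bottom algebra of $\bar{\mathbb{A}}\star\mathbb{P}_E$ is $\mathrm{r.o.}(\mathbb{P}_E^V)$.

First, $h(w_i)=\mathbf{1}$. Otherwise some $p\in\mathbb{P}_E^V$ lies below $-h(w_i)$, and then $(\mathbf{1},\check p)\cdot w_i=\mathbf{0}$. But $\mathrm{dom}(p)\subseteq V$, so by (i) and \eqref{eq:perp} $\mathbb{A}_i$ forces $\check p\parallel\dot p_i$, and (R1) gives $(\mathbf{1},\check p)\cdot w_i\ne\mathbf{0}$.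

Second, $w_0\cdot w_1=\mathbf{0}$ in $\mathbb{A}_\vee\star\mathbb{P}_E$: by (ii) and \eqref{eq:perp}, $\mathbb{A}_\vee$ forces $\dot p_0\perp\dot p_1$, and (R1) applies. Thus $h(w_0)\cdot h(w_1)=\mathbf{1}$ and $w_0\cdot w_1=\mathbf{0}$.
\end{proof}

\begin{theorem}\label{thm:counter}
The diagram $\bar{\mathbb{C}}$ is correct, but $\bar{\mathbb{C}}\star\mathbb{P}_{E_0}$ is not. Hence the answer to the Question is negative, even for Borel ccc forcing.
\end{theorem}

\begin{proof}
$\mathbb{P}_{E_0}$ is Borel ccc by Lemma~\ref{lem:PE}. By Lemma~\ref{lem:cohen}, $\bar{\mathbb{C}}$ is correct and the names $\dot c_0,\dot c_1$ satisfy the hypotheses of Lemma~\ref{lem:newclass} for $E_0$.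
\end{proof}

One might blame the failure on the lack of mutual genericity in $\bar{\mathbb{C}}$. For $E_0$ this is justified in the sense that Lemma~\ref{lem:newclass} does not apply to a product diagram. Suppose $(a_0,a_1)$ forces $\dot x_0=\dot x_1+r$ with $r\in Q$. If $a_0$ left some $\dot x_0(n)$ undecided, we could extend $a_1$ to decide $\dot x_1(n)$ and then extend $a_0$ to force the value of $\dot x_0(n)$ that violates the equation. So $a_0$ decides $\dot x_0$ completely, and (i) fails. But for a relation with larger classes, a class can be described in $V$ and acquire members only after a collapse; then two mutually generic extensions contain members of the same new class.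

\begin{theorem}\label{thm:product}
There are a Borel ccc forcing $\mathbb{P}$ and a complete Boolean algebra $\mathbb{A}$ such that for the product diagram $\bar{\mathbb{A}}$ with $\mathbb{A}_\wedge=\{\mathbf{0},\mathbf{1}\}$, $\mathbb{A}_0=\mathbb{A}_1=\mathbb{A}$ (as the two factors) and $\mathbb{A}_\vee=\mathrm{r.o.}(\mathbb{A}^+\times\mathbb{A}^+)$, which is correct, $\bar{\mathbb{A}}\star\mathbb{P}$ is not correct.
\end{theorem}

\begin{proof}
On $(2^\omega)^\omega\cong2^\omega$ let $x\,F_2\,y$ if $\mathrm{ran}(x)=\mathrm{ran}(y)$. This equivalence relation is Borel, being defined by $\forall n\,\exists m\ x(n)=y(m)$ and $\forall m\,\exists n\ x(n)=y(m)$. Let $\mathbb{P}=\mathbb{P}_{F_2}$ and let $\mathbb{A}$ be the completion of $\mathrm{Coll}(\omega,2^\omega)$, the poset of finite partial functions from $\omega$ to $2^\omega$ under reverse inclusion. By density, the generic function $x_i$ added by the $i$-th factor is a surjection from $\omega$ onto $2^\omega\cap V$. So the product forces $\dot x_0\,F_2\,\dot x_1$. For $z\in V\cap(2^\omega)^\omega$ the set $\mathrm{ran}(z)$ is countable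 in $V$, hence different from $2^\omega\cap V=\mathrm{ran}(x_i)$. Lemma~\ref{lem:newclass} applies.
\end{proof}

\section{Quotients and a criterion for correctness}\label{sec:criterion}

To prove that a forcing preserves correctness we must handle an arbitrary bottom algebra $\mathbb{A}_\wedge$. Passing to the extension by $\mathbb{A}_\wedge$ brings us back to the situation of Example~\ref{ex:countable}, with quotient posets in place of $\mathbb{A}_0$ and $\mathbb{A}_1$. For $\mathbb{B}\lessdot\mathbb{A}$ and a $\mathbb{B}$-generic $G$ let
\[
\mathbb{A}/G=\{a\in\mathbb{A}:h_{\mathbb{B}}(a)\in G\},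
\]
with the order of $\mathbb{A}$. We recall the basic fact about this poset.
\begin{itemize}
\item[(Q1)] The $\mathbb{A}/G$-generic filters over $V[G]$ are exactly the $\mathbb{A}$-generic filters $H$ over $V$ with $H\cap\mathbb{B}=G$, and $V[G][H]=V[H]$. So $\mathbb{A}$-names may be read as $\mathbb{A}/G$-names, and what $a\in\mathbb{A}/G$ forces in $\mathbb{A}$ over $V$ it forces in $\mathbb{A}/G$ over $V[G]$.
\end{itemize}
Now let $\bar{\mathbb{A}}$ be a correct diagram and $G$ an $\mathbb{A}_\wedge$-generic filter.
\begin{itemize}
\item[(Q2)] If $a_i\in\mathbb{A}_i/G$ for $i=0,1$, then $a_0\cdot a_1\in\mathbb{A}_\vee/G$, since $h(a_0\cdot a_1)=h(a_0)\cdot h(a_1)\in G$ by Lemma~\ref{lem:mult}.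
\item[(Q3)] If $H$ is $\mathbb{A}_\vee/G$-generic over $V[G]$, then $H_i=H\cap\mathbb{A}_i$ is $\mathbb{A}_i/G$-generic over $V[G]$ by (Q1), and $\mathbb{A}_i/G$-names are evaluated in $V[H]$ by means of $H_i$. If $a_0\cdot a_1\in H$ with $a_i\in\mathbb{A}_i$, then $a_i\in H_i$. Hence a $\mathbf{\Sigma}^1_1$ statement forced by $a_i$ in $\mathbb{A}_i/G$ is forced by $a_0\cdot a_1$ in $\mathbb{A}_\vee/G$.
\end{itemize}
In the positive results, correctness of $\bar{\mathbb{A}}$ is used only through (Q2).

The criterion is asymmetric, as Example~\ref{ex:countable} was. One name is taken below a condition $p$ of the intermediate model, and about the other we know that it can be made compatible with every condition of that model below $p$.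

\begin{lemma}\label{lem:criterion}
Let $\bar{\mathbb{A}}$ be correct and $\mathbb{P}$ Suslin ccc. Suppose that for every $\mathbb{A}_\wedge$-generic $G$ the following holds in $V[G]$. Whenever $p\in\mathbb{P}^{V[G]}$, $a_i\in\mathbb{A}_i/G$ and $\dot p_i$ are $\mathbb{A}_i/G$-names for members of $\dot{\mathbb{P}}$ $(i=0,1)$ such that
\begin{itemize}
\item[$(\alpha)$] $a_0\Vdash\dot p_0\le p$, and
\item[$(\beta)$] for every $p'\le p$ in $\mathbb{P}^{V[G]}$ there is $a_1'\le a_1$ in $\mathbb{A}_1/G$ with $a_1'\Vdash p'\parallel\dot p_1$,
\end{itemize}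
there are $a_i'\le a_i$ in $\mathbb{A}_i/G$ such that $a_0'\cdot a_1'\Vdash_{\mathbb{A}_\vee/G}\dot p_0\parallel\dot p_1$. Then $\bar{\mathbb{A}}\star\mathbb{P}$ is correct.
\end{lemma}

\begin{proof}
Let $w_i\in\mathbb{A}_i\star\mathbb{P}$ with $c=h(w_0)\cdot h(w_1)\ne\mathbf{0}$. We choose three pairs in turn. By Lemma~\ref{lem:proj}, $c\cdot w_1\ne\mathbf{0}$ and $h(c\cdot w_1)=c$; pick $(a_1,\dot p_1)\le c\cdot w_1$ in $\mathbb{A}_1\star\mathbb{P}$, so that $h(a_1,\dot p_1)\le c\le h(w_0)$. Pick $(b,\dot p)\le h(a_1,\dot p_1)$ in $\mathbb{A}_\wedge\star\mathbb{P}$. It meets $h(w_0)$, hence $w_0$, so (R2) gives $(a_0,\dot p_0)\le w_0$ in $\mathbb{A}_0\star\mathbb{P}$ with $a_0\le b$ and $a_0\Vdash\dot p_0\le\dot p$. It suffices to show $(a_0,\dot p_0)\cdot(a_1,\dot p_1)\ne\mathbf{0}$.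

Let $G$ be $\mathbb{A}_\wedge$-generic with $h(a_0)\in G$, and put $p=\dot p[G]$. Then $a_0\in\mathbb{A}_0/G$, $b\ge h(a_0)$ is in $G$, and $(\alpha)$ holds by (Q1). For $(\beta)$ let $p'\le p$ in $\mathbb{P}^{V[G]}$, say $p'=\dot p'[G]$, and let $b'\in G$, $b'\le b$, force $\dot p'\le\dot p$. For every nonzero $b''\le b'$ in $\mathbb{A}_\wedge$ we have $(b'',\dot p')\le(b,\dot p)\le h(a_1,\dot p_1)$, so $(b'',\dot p')$ meets $(a_1,\dot p_1)$ by Lemma~\ref{lem:proj}(a). By (R1) some nonzero $a''\le a_1\cdot b''$ in $\mathbb{A}_1$ forces $\dot p'\parallel\dot p_1$, and $h(a'')\le b''$. Thus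
\[
\{h(a''):\mathbf{0}\ne a''\le a_1,\ a''\Vdash_{\mathbb{A}_1}\dot p'\parallel\dot p_1\}
\]
is a set in $V$ that is dense below $b'$, so $G$ contains some such $h(a'')$. Then $a''\in\mathbb{A}_1/G$ witnesses $(\beta)$ for $p'$. The case $p'=p$ shows $h(a_1)\ge h(a'')\in G$, so $a_1\in\mathbb{A}_1/G$.

Let $a_0',a_1'$ be as in the hypothesis. By (Q2), $a_0'\cdot a_1'$ is a condition of $\mathbb{A}_\vee/G$; let $H$ be a generic filter containing it. By (Q1), $H$ is $\mathbb{A}_\vee$-generic over $V$. It contains $a_0\cdot a_1$, and $\dot p_0[H]\parallel\dot p_1[H]$ in $V[H]$. So some $a\in H$ below $a_0\cdot a_1$ forces $\dot p_0\parallel\dot p_1$ in $\mathbb{A}_\vee$, and (R1) finishes the proof.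
\end{proof}

\section{Forcings that are $\sigma$-linked with analytic pieces}\label{sec:linked}

A set $L\subseteq\mathbb{P}$ is \emph{linked} if any two of its members are compatible in $\mathbb{P}$, and \emph{centered} if any finitely many of its members have a common extension in $\mathbb{P}$.

\begin{theorem}\label{thm:linked}
Let $\mathbb{P}$ be a Suslin forcing and $\langle L_k:k\in\omega\rangle$ a (uniformly) $\mathbf{\Sigma}^1_1$ sequence of linked subsets of $\mathbb{P}$ with $\bigcup_kL_k$ dense in $\mathbb{P}$. Then $\mathbb{P}$ preserves correctness.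
\end{theorem}

The index $k$ is the piece of information that each side can decide on its own: if $a_0'$ forces $\dot p_0$ to have an extension in $L_k$ and $a_1'$ forces the same of $\dot p_1$, then $a_0'\cdot a_1'$ forces $\dot p_0\parallel\dot p_1$. In Example~\ref{ex:equality}, $a_0$ and $a_1$ force $\dot p_0$ and $\dot p_1$ into the centered set of all $p$ with $p(x)=x(0)$ for $x\in\mathrm{dom}(p)$. The difficulty is to find one $k$ that serves both sides. Hypothesis $(\beta)$ concerns conditions of $V[G]$ only, whereas $\dot p_0$ names a new condition and cannot be decided as in Example~\ref{ex:countable}. Shoenfield's theorem supplies a substitute in $V[G]$ that shares the one relevant property of $p_0$.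

\begin{proof}
The statements ``$L_k\subseteq\mathbb{P}$ for all $k$'',
\[
\forall k\,\forall q,q'\,\bigl(q,q'\in L_k\to\exists r\,(r\le q\wedge r\le q')\bigr)\quad\text{and}\quad\forall p\,\bigl(p\in\mathbb{P}\to\exists k\,\exists q\,(q\in L_k\wedge q\le p)\bigr)
\]
are $\mathbf{\Pi}^1_2$, so the hypotheses hold in every generic extension. In particular $\mathbb{P}$ is ccc in every extension: among uncountably many conditions, two have extensions in the same $L_k$.

We verify the hypothesis of Lemma~\ref{lem:criterion}. Work in $V[G]$ with $p,a_i,\dot p_i$ satisfying $(\alpha)$ and $(\beta)$. Say that a condition \emph{reaches} $k$ if it has an extension in $L_k$; this is a $\mathbf{\Sigma}^1_1$ property. For $i=0,1$ let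
\[
S_i=\{k\in\omega:\text{some }a'\le a_i\text{ in }\mathbb{A}_i/G\text{ forces that }\dot p_i\text{ reaches }k\}\in V[G].
\]

\emph{Claim: $S_0\cap S_1\ne\emptyset$.} Suppose not. Let $G_0\ni a_0$ be $\mathbb{A}_0/G$-generic over $V[G]$ and $p_0=\dot p_0[G_0]$. If $p_0$ reaches $k$ in $V[G_0]$, a condition of $G_0$ below $a_0$ forces this, so $k\in S_0$ and $k\notin S_1$. Together with $(\alpha)$ this shows that $p_0$ witnesses, in $V[G_0]$, the statement
\[
\exists p'\,\bigl(p'\in\mathbb{P}\ \wedge\ p'\le p\ \wedge\ \forall k\in S_1\ \neg\exists q\,(q\in L_k\wedge q\le p')\bigr).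
\]
The matrix is a conjunction of $\mathbf{\Sigma}^1_1$ and $\mathbf{\Pi}^1_1$ statements, so the statement is $\mathbf{\Sigma}^1_2$, and its parameters $p$, $S_1$ and the codes lie in $V[G]$. Hence it holds in $V[G]$; fix a witness $p'\in V[G]$. By $(\beta)$ some $a_1'\le a_1$ forces $p'\parallel\dot p_1$. As $\bigcup_kL_k$ is dense in the extension, $a_1'$ forces that a common extension of $p'$ and $\dot p_1$ reaches some $k$. Let $a_1''\le a_1'$ in $\mathbb{A}_1/G$ decide such a $k$, so that
\[
a_1''\Vdash\exists q\,(q\in L_k\wedge q\le p'\wedge q\le\dot p_1).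
\]
Then $k\in S_1$. Also ``$p'$ reaches $k$'' is $\mathbf{\Sigma}^1_1$ with parameters in $V[G]$ and holds in a generic extension of $V[G]$, hence in $V[G]$. This contradicts the choice of $p'$ and proves the claim.

Let $k\in S_0\cap S_1$, witnessed by $a_0'$ and $a_1'$. By (Q3), $a_0'\cdot a_1'$ forces that both $\dot p_0$ and $\dot p_1$ reach $k$. Since $L_k$ is linked in the extension by $\mathbb{A}_\vee/G$, it forces $\dot p_0\parallel\dot p_1$.
\end{proof}

\begin{example}\label{ex:hechler}
Countable forcings are covered by taking singletons as pieces. Hechler forcing consists of pairs $(s,f)\in\omega^{<\omega}\times\omega^\omega$, with $(t,g)\le(s,f)$ if $t\supseteq s$, $g\ge f$ pointwise and $t(n)\ge f(n)$ for $|s|\le n<|t|$. For $|s|\le|t|$, the pairs $(s,f)$ and $(t,g)$ are compatible if and only if $s\subseteq t$ and $t(n)\ge f(n)$ for $|s|\le n<|t|$, in which case $(t,\max(f,g))$ extends both; so the forcing is Borel, and the Borel sets $L_s=\{(s,f):f\in\omega^\omega\}$ are linked. Random forcing consists of the closed sets $K\subseteq2^\omega$ of positive measure $\mu(K)$, coded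 by pruned trees and ordered by inclusion, with $K\perp K'$ if and only if $\mu(K\cap K')=0$. The Borel sets $L_s=\{K:\mu(K\cap[s])>\mu([s])/2\}$ are linked, and they cover the forcing by the Lebesgue density theorem.
\end{example}

\section{Smoothness and the classification of the forcings $\mathbb{P}_E$}\label{sec:class}

A Borel equivalence relation $E$ on $2^\omega$ is \emph{smooth} if there is a Borel $\vartheta:2^\omega\to2^\omega$ with $x\,E\,y\iff\vartheta(x)=\vartheta(y)$. Then inequivalence of $x$ and $y$ is witnessed by finite initial segments of $\vartheta(x)$ and $\vartheta(y)$, which each side can decide separately, as for equality in Example~\ref{ex:equality}. In the opposite case we use the Glimm--Effros dichotomy \cite{HKL}: if $E$ is not smooth, there is a continuous injection $f:2^\omega\to2^\omega$ with $x\,E_0\,y\iff f(x)\,E\,f(y)$ for all $x,y$. This map transports the counterexample to $E$.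

\begin{theorem}\label{thm:class}
For a Borel equivalence relation $E$ on $2^\omega$ the following are equivalent.
\begin{itemize}
\item[(1)] $E$ is smooth.
\item[(2)] $\mathbb{P}_E$ is a countable union of Borel centered sets.
\item[(3)] $\mathbb{P}_E$ is a countable union of $\mathbf{\Sigma}^1_1$ linked sets.
\item[(4)] $\mathbb{P}_E$ preserves correctness.
\item[(5)] $\bar{\mathbb{C}}\star\mathbb{P}_E$ is correct, for the single diagram $\bar{\mathbb{C}}$ of Section~\ref{sec:cohen}.
\end{itemize}
\end{theorem}

Being a countable union of Borel linked sets lies between (2) and (3), so it is equivalent to these conditions as well.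

\begin{proof}
(1)$\Rightarrow$(2). Let $\vartheta$ witness smoothness. For $n\in\omega$ and $\tau:2^n\to2$ let
\[
L_\tau=\{p\in\mathbb{P}_E:p(x)=\tau(\vartheta(x){\upharpoonright}n)\text{ for all }x\in\mathrm{dom}(p)\},
\]
a Borel set. If $p_1,\dots,p_m\in L_\tau$, $x\in\mathrm{dom}(p_j)$, $y\in\mathrm{dom}(p_{j'})$ and $x\,E\,y$, then $\vartheta(x)=\vartheta(y)$ and so $p_j(x)=p_{j'}(y)$. Hence $p_1\cup\dots\cup p_m$ is a condition, and $L_\tau$ is centered. Given $p\in\mathbb{P}_E$, choose $n$ such that distinct values of $\vartheta$ on $\mathrm{dom}(p)$ have distinct restrictions to $n$. For $x,y\in\mathrm{dom}(p)$, $\vartheta(x){\upharpoonright}n=\vartheta(y){\upharpoonright}n$ then implies $x\,E\,y$ and $p(x)=p(y)$. So $\vartheta(x){\upharpoonright}n\mapsto p(x)$ is well defined, and $p\in L_\tau$ for any extension $\tau:2^n\to2$ of it.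

(2)$\Rightarrow$(3) holds as centered sets are linked and Borel sets are $\mathbf{\Sigma}^1_1$. (3)$\Rightarrow$(4) is Theorem~\ref{thm:linked}. (4)$\Rightarrow$(5) holds as $\bar{\mathbb{C}}$ is correct.

(5)$\Rightarrow$(1). Suppose $E$ is not smooth and let $f$ be given by the dichotomy. The statement $\forall x,y\,(x\,E_0\,y\leftrightarrow f(x)\,E\,f(y))$ is $\mathbf{\Pi}^1_1$, so it holds in all extensions. We apply Lemma~\ref{lem:newclass} to $\dot x_i=f(\dot c_i)$. Hypothesis (ii) follows from Lemma~\ref{lem:cohen}(b). For (i), suppose $f(c_i)\,E\,z$ in $V[c_i]$ with $z\in V$. The $\mathbf{\Sigma}^1_1$ statement $\exists x\,(f(x)\,E\,z)$ then holds in $V$, with a witness $x\in V$. In $V[c_i]$ we get $f(x)\,E\,f(c_i)$, so $x\,E_0\,c_i$, contrary to Lemma~\ref{lem:cohen}(c). Thus $\bar{\mathbb{C}}\star\mathbb{P}_E$ is not correct.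
\end{proof}

The forcing $\mathbb{P}_{E_0}$ also shows that neither of the two requirements on the pieces in Theorem~\ref{thm:linked} can be dropped.

\begin{remark}[``Linked'' is needed]\label{rem:linked}
$\mathbb{P}_{E_0}$ is the union of the Borel sets $D_k=\{p:|\mathrm{dom}(p)|\le k\}$, and every antichain in $D_k$ has at most $2^k$ elements. To see this, let $p_1,\dots,p_m\in D_k$ be pairwise incompatible and let $X$ be the union of the domains of the $\hat p_j$. The sets of total functions $X\to2$ extending $\hat p_j$ are pairwise disjoint, and each has at least $2^{|X|-k}$ elements, so $m\le2^k$. Hence ``linked'' in Theorem~\ref{thm:linked} cannot be replaced by ``having antichains only of bounded finite size''. Linkedness was used in the last line of the proof, and there it cannot be avoided: the names $\{(\dot c_0,0)\}$ and $\{(\dot c_1,1)\}$ both lie in $D_1$.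
\end{remark}

\begin{remark}[``Analytic'' is needed; dependence on the definition]\label{rem:definition}
The map $p\mapsto\hat p$ from $\mathbb{P}_E$ onto the poset $\mathrm{Fn}(2^\omega/E,2)$ of finite partial functions preserves order and incompatibility, so the two posets have isomorphic completions. The classes of $E_0$ are countable, so there are $2^{\aleph_0}$ of them. Therefore, in every model, $\mathbb{P}_{E_0}$ and $\mathbb{P}_=$ both have completion isomorphic to $\mathrm{r.o.}(\mathrm{Fn}(2^{\aleph_0},2))$. In particular $\mathbb{P}_{E_0}$ is $\sigma$-centered. This follows from the Hewitt--Marczewski--Pondiczery theorem, or from the proof of (1)$\Rightarrow$(2) applied to a function $\vartheta$, obtained by the axiom of choice, that induces an injection of $2^\omega/E_0$ into $2^\omega$. By Theorems~\ref{thm:counter} and~\ref{thm:class} the pieces cannot be analytic. Moreover $\mathbb{P}_=$ preserves correctness, as equality is smooth, and $\mathbb{P}_{E_0}$ does not. So preservation depends on the definition of $\mathbb{P}$ and not on its isomorphism type: the diagrams $\bar{\mathbb{C}}\star\mathbb{P}_=$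 and $\bar{\mathbb{C}}\star\mathbb{P}_{E_0}$ have isomorphic corners and differ in the embeddings.
\end{remark}

\section{Independent sets: preservation without analytic linked pieces}\label{sec:gamma}

Theorem~\ref{thm:class} raises the possibility that the hypothesis of Theorem~\ref{thm:linked} characterizes preservation among all Borel ccc forcings. To refute this we look for a forcing that resembles $\mathbb{P}_{E_0}$ from the point of view of Baire category, so that no analytic linked pieces exist, but in which a conflict between two new reals can be ruled out by finitely many decisions.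

For $x,y\in2^\omega$ let $x\,\Gamma\,y$ if $x$ and $y$ differ in exactly one coordinate. A set is \emph{independent} if no two of its members are $\Gamma$-related. Let $\mathbb{P}_\Gamma$ be the set of finite independent subsets of $2^\omega$, ordered by reverse inclusion. Then $p\parallel q$ if and only if $p\cup q$ is independent.

\begin{lemma}\label{lem:gammaccc}
$\mathbb{P}_\Gamma$ is a Borel forcing that is ccc in every generic extension.
\end{lemma}

\begin{proof}
With finite sets coded by increasing enumerations, the set of conditions, the order and incompatibility are Borel because $\Gamma$ is Borel. Let $\langle p_\alpha:\alpha<\omega_1\rangle$ be conditions and $K_\alpha$ the finite set of $E_0$-classes that meet $p_\alpha$. By the $\Delta$-system lemma we may assume $K_\alpha\cap K_\beta=R$ for $\alpha\ne\beta$, with $R$ finite. The set $\bigcup R$ is countable and has countably many finite subsets, so we may also assume that $p_\alpha\cap\bigcup R=u$ for all $\alpha$. Suppose $x\in p_\alpha$, $y\in p_\beta$, $\alpha\ne\beta$ and $x\,\Gamma\,y$. Then $x\,E_0\,y$, their common class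 is in $K_\alpha\cap K_\beta=R$, and so $x,y\in u\subseteq p_\alpha$, although $p_\alpha$ is independent. Thus the remaining conditions are pairwise compatible. The definition and the argument are the same in any extension.
\end{proof}

Over $\bar{\mathbb{C}}$, consider the conditions $\{\dot c_0\}$ and $\{\dot c_1\}$. By Lemma~\ref{lem:cohen}(b) they are incompatible below $d_r$ exactly when $r$ has one nonzero coordinate, which happens for infinitely many $r$. Still, $\iota_0([\langle0,0\rangle])\cdot\iota_1([\langle1,1\rangle])$ is nonzero and forces $\dot c_0$ and $\dot c_1$ to differ in two coordinates, which excludes an edge. No finite number of differences excludes $c_0\,E_0\,c_1$. The general proof rests on the fact that such differences can always be forced when one of the reals is new.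

\begin{lemma}\label{lem:split}
Let $W$ be a generic extension of $V$, and in $W$ let $\mathbb{Q}_0,\mathbb{Q}_1$ be posets, $a_i\in\mathbb{Q}_i$, and $\dot x$, $\dot y$ a $\mathbb{Q}_0$-name and a $\mathbb{Q}_1$-name for elements of $2^\omega$, with $a_0\Vdash\dot x\notin W$. For every $n_0\in\omega$ there are $n\ge n_0$, $\varepsilon\in2$ and $a_i'\le a_i$ with $a_0'\Vdash\dot x(n)=1-\varepsilon$ and $a_1'\Vdash\dot y(n)=\varepsilon$.
\end{lemma}

\begin{proof}
If $a_0$ decided $\dot x(n)$ for all $n\ge n_0$, an extension of $a_0$ deciding $\dot x{\upharpoonright}n_0$ would force $\dot x$ to equal a real of $W$. So $a_0$ does not decide $\dot x(n)$ for some $n\ge n_0$, and each of the two values is forced by some extension of $a_0$. Let $a_1'\le a_1$ decide $\dot y(n)$ as $\varepsilon$, and let $a_0'\le a_0$ force $\dot x(n)=1-\varepsilon$.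
\end{proof}

\begin{theorem}\label{thm:gamma}
$\mathbb{P}_\Gamma$ preserves correctness, but it is not a countable union of $\mathbf{\Sigma}^1_1$ linked sets. No dense subset of it is such a union either.
\end{theorem}

\begin{proof}
\emph{No analytic linked pieces.} Suppose $\bigcup_kL_k$ is dense with each $L_k$ analytic and linked. Let $B_k=\{x\in2^\omega:\exists q\,(q\in L_k\wedge x\in q)\}$. These sets are analytic, and they cover $2^\omega$ since each $\{x\}$ is a condition and has an extension in some $L_k$. By the Baire category theorem some $B_k$ is nonmeager. Analytic sets have the Baire property, so $B_k$ is comeager in some $[s]$. The map $\varphi$ that flips the coordinate $|s|$ is a homeomorphism of $[s]$, so $B_k\cap\varphi^{-1}[B_k]$ is comeager in $[s]$ and contains a point $x$. Let $q,q'\in L_k$ with $x\in q$ and $\varphi(x)\in q'$. Then $q\cup q'$ contains the edge $x\,\Gamma\,\varphi(x)$, so $q\perp q'$, although $L_k$ is linked.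

\emph{Preservation.} We verify the hypothesis of Lemma~\ref{lem:criterion}. Work in $V[G]$ with $p,a_i,\dot p_i$ satisfying $(\alpha)$ and $(\beta)$. We split $\dot p_0$ into its old part, to which $(\beta)$ applies, and its new part, to which Lemma~\ref{lem:split} applies. The intersection of $\dot p_0$ with $V[G]$ is forced to be a finite subset of $V[G]$, hence an element of $V[G]$. So there are $a_0^*\le a_0$ in $\mathbb{A}_0/G$, a finite set $u\in V[G]$ and names $\dot x_1,\dots,\dot x_l$ with
\[
a_0^*\Vdash\dot p_0\cap V[G]=u\quad\text{and}\quad\dot p_0\setminus V[G]=\{\dot x_1,\dots,\dot x_l\}.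
\]
As a subset of an independent set, $u$ is a condition of $\mathbb{P}_\Gamma^{V[G]}$. By $(\alpha)$, $a_0^*$ forces $p\subseteq\dot p_0$, and $p\subseteq V[G]$; so $p\subseteq u$, that is, $u\le p$. By $(\beta)$ for $p'=u$ there is $a_1^*\le a_1$ in $\mathbb{A}_1/G$ forcing that $u\cup\dot p_1$ is independent, and we may assume that $a_1^*\Vdash\dot p_1=\{\dot y_1,\dots,\dot y_m\}$ for some $m$ and names $\dot y_j$.

List the pairs $(i,j)$ with $1\le i\le l$, $1\le j\le m$. Starting from $a_0^*,a_1^*$, treat them one after the other, each time extending the current pair of conditions in $\mathbb{A}_0/G$ and $\mathbb{A}_1/G$. For $(i,j)$ apply Lemma~\ref{lem:split} to $\dot x_i,\dot y_j$ with $n_0=0$, obtaining a coordinate $n$, and then again with $n_0=n+1$, obtaining a coordinate $n'>n$. The lemma applies at every step because all extensions of $a_0^*$ force $\dot x_i\notin V[G]$. Let $a_0',a_1'$ be the final conditions. For each $(i,j)$ they decide $\dot x_i$ and $\dot y_j$ differently at two coordinates.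

By (Q3), $a_0'\cdot a_1'$ forces all of the following: $\dot p_0=u\cup\{\dot x_1,\dots,\dot x_l\}$ is independent, $u\cup\dot p_1$ is independent, and no $\dot x_i$ is $\Gamma$-related to any $\dot y_j$. An edge in $\dot p_0\cup\dot p_1$ would lie inside $\dot p_0$, or inside $u\cup\dot p_1$, or join some $\dot x_i$ to some $\dot y_j$. So $a_0'\cdot a_1'$ forces that $\dot p_0\cup\dot p_1$ is independent, that is, $\dot p_0\parallel\dot p_1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brendle}
Joerg Brendle, \emph{Shattered Iterations}, arXiv:2302.05069 (2023).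

\bibitem{HKL}
Harrington, Kechris and Louveau, J. Amer. Math. Soc. 3 (1990).

\end{thebibliography}
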